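\title{The Euclidean gradient bound for positive harmonic functions fails under nonnegative Ricci curvature in dimensions $n\ge 4$}

\begin{abstract}
A positive harmonic function on the unit ball of $\mathbb R^n$ satisfies $|\nabla u|/u\le \frac{n-1}{1-s}+\frac1{1+s}$ at distance $s$ from the center, and the Poisson kernel shows that this bound is sharp. In dimension two the same bound holds on unit geodesic balls of every complete manifold with nonnegative Ricci curvature. We show that for every $n\ge4$ and every $s\in[0,1)$ it fails for a complete metric of nonnegative Ricci curvature on $\mathbb R^n$, which can be taken arbitrarily close to the flat metric on compact sets. The proof computes the first variation of the extremal Euclidean configuration along an explicit family of metrics that stretch one axis. The construction does not decide the case $n=3$.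
\end{abstract}

\section{The question and the result}

Let $(M^n,g)$ be a complete Riemannian manifold, let $p\in M$, and let $B_s(p)$ be the open geodesic ball of radius $s$ about $p$. For a positive harmonic function $u$ on $B_1(p)$, the quantity $|\nabla u|/u=|\nabla\log u|$ does not change when $u$ is multiplied by a constant, and a bound for it, integrated along a geodesic, compares the values of $u$ at two points. In Euclidean space the best bound at distance $s$ from the center is
\[
F_n(s)=\frac{n-1}{1-s}+\frac1{1+s},\qquad 0\le s<1 .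
\]

\begin{proposition}\label{prop:flat}
Let $n\ge2$, let $D\subset\mathbb R^n$ be the open unit ball, and let $u$ be a positive harmonic function on $D$. Then $|\nabla u|(z)\le F_n(|z|)\,u(z)$ for all $z\in D$. If $|y|=1$, equality holds for $U(z)=(1-|z|^2)|z-y|^{-n}$ at the points $z=sy$, $0\le s<1$.
\end{proposition}

\begin{proof}
Let $S=\partial D$, with area element $dA$ and total area $|S|$, and let
$P(z,\theta)=\frac{1-|z|^2}{|S|\,|z-\theta|^n}$ be the Poisson kernel. If $u$ is continuous on $\bar D$, then $u(z)=\int_SP(z,\theta)u(\theta)\,dA$, so that $|\nabla u|(z)\le u(z)\sup_\theta|\nabla_z\log P(z,\theta)|$. With $s=|z|$ and $\ell=|\theta-z|$,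
\[
\nabla_z\log P=\Big[-\frac{2z}{1-s^2}+\frac{2(\theta-z)}{\ell^2}\Big]+(n-2)\frac{\theta-z}{\ell^2}.
\]
Since $2\langle z,\theta-z\rangle=1-s^2-\ell^2$, the squared norm of the bracket is
\[
\frac{4s^2}{(1-s^2)^2}-\frac{4(1-s^2-\ell^2)}{(1-s^2)\ell^2}+\frac4{\ell^2}=\frac4{(1-s^2)^2}.
\]
So the bracket has norm $\frac1{1-s}+\frac1{1+s}$, and the last term has norm $\frac{n-2}\ell\le\frac{n-2}{1-s}$; the sum is $F_n(s)$. For general $u$, apply this to $z\mapsto u(\lambda z)$ and let $\lambda\uparrow1$. For $U=|S|P(\cdot,y)$ and $z=sy$ the gradient of $\log U$ is $\big(\frac n{1-s}-\frac{2s}{1-s^2}\big)y=F_n(s)\,y$.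
\end{proof}

The function $F_n$ is increasing, so in $\mathbb R^n$
\begin{equation}\label{eq:question}
\sup_{B_s(p)}\frac{|\nabla u|}{u}\le\frac{n-1}{1-s}+\frac1{1+s}
\end{equation}
for every positive harmonic function $u$ on $B_1(p)$ and every $s\in[0,1)$. For $s=0$ the supremum is understood as the value at $p$, and \eqref{eq:question} reads $|\nabla u|(p)\le n\,u(p)$. It is known that in dimension two, \eqref{eq:question} holds on every complete manifold with $\mathrm{Ric}\ge0$. Thus for $n=2$ flat space is the worst case in its curvature class, and one would guess that the same is true in all dimensions. The question is posed in \cite{Xu}: \emph{does \eqref{eq:question} hold for every complete manifold $M^n$ with $n\ge3$ and $\mathrm{Ric}\ge0$, every $p\in M$, every positive harmonic function $u$ on $B_1(p)$ and every $s\in[0,1)$?} The answer is no.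

\begin{theorem}\label{thm:main}
Let $n\ge4$ and $s\in[0,1)$. There are a complete smooth metric $g$ on $\mathbb R^n$ with $\mathrm{Ric}\ge0$, points $p$ and $x$ with $d(p,x)=s$, and a positive harmonic function $u$ on a neighborhood of $\overline{B_1(p)}$ such that
\[
\frac{|\nabla u|}{u}(x)>F_n(s)\qquad\text{and consequently}\qquad \sup_{B_s(p)}\frac{|\nabla u|}{u}>F_n(s),
\]
where for $s=0$ the supremum means the value at $p=x$. Given an integer $m\ge0$, a compact set $K\subset\mathbb R^n$ and $\delta>0$, the metric can be chosen with $\|g-g_0\|_{C^m(K)}<\delta$, where $g_0$ is the Euclidean metric.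
\end{theorem}

The flat metric has $\mathrm{Ric}=0$ and attains equality in \eqref{eq:question}. If \eqref{eq:question} were true, then no curve of metrics with $\mathrm{Ric}\ge0$ starting at $g_0$ could improve the extremal function $U$ to first order. We therefore compute this first variation. Sections~\ref{sec:dual} and~\ref{sec:variation} express it as a linear functional $I(k)$ of the infinitesimal change $k$ of the metric on the ball, and show that a dent in the boundary near the pole $y$ makes a positive contribution. To dent the geodesic ball we stretch the axis through $p$, $x$ and $y$ beyond $x$; the condition $\mathrm{Ric}\ge0$ then forces a second change of the metric, whose contribution is negative. Section~\ref{sec:model} compares the two by hand for $n=4$, $s=0$. Sections~\ref{sec:metrics}--\ref{sec:end} carry out the comparison in general; it reduces to an inequality between an explicit integral and $\log(1/s)$. Section~\ref{sec:three} explains why the argument says nothing for $n=3$.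

\section{The extremal configuration and its dual}\label{sec:dual}

Fix $n\ge4$ and $s\in[0,1)$, and put $F=F_n(s)$ and $N=n-2$. Write $\mathbb R^n=\mathbb R_t\times\mathbb R^{n-1}$, let $\rho$ be the distance to the $t$-axis, $R=|z|$, and $\alpha\in[0,\pi]$ the angle with the positive $t$-axis, so that $t=R\cos\alpha$, $\rho=R\sin\alpha$ and $g_0=dt^2+d\rho^2+\rho^2g_{S^N}$. A function is \emph{axially symmetric} if it depends only on $(t,\rho)$. Let
\[
p=0,\qquad x=(s,0),\qquad y=(1,0),\qquad \ell=|z-x|,\qquad r=|z-y| .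
\]
On $S$ we have $r=2\sin\frac\alpha2$, $\ell^2=(1-s)^2+2s(1-\cos\alpha)$, and $dA=|S^N|\sin^N\!\alpha\,d\alpha$ for axially symmetric integrands, where $|S^N|$ is the area of the unit $N$-sphere. The outer unit normal of $S$ is $\nu$, and $\Delta=\operatorname{div}\nabla$. As in Proposition~\ref{prop:flat}, $U=(1-|z|^2)r^{-n}$. Since $1-|z|\le r$ on $\bar D$,
\begin{equation}\label{eq:Ubounds}
0\le U\le2r^{1-n},\qquad |\nabla U|\le(2+2n)\,r^{-n},\qquad U=0\ \text{ and }\ \partial_\nu U=-2r^{-n}\ \text{ on }S\setminus\{y\}.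
\end{equation}
In particular $U\in L^1(D)$.

For a function $v$ defined near $x$ let
\[
L(v)=\partial_tv(x)-F\,v(x).
\]
Proposition~\ref{prop:flat} gives $L(v)\le0$ for positive harmonic $v$ on $D$, and $L(U)=0$. Our metrics will be Euclidean near $x$, so a positive harmonic function with $L(v)>0$ violates the bound at $x$. The extremal function $U$ is singular at the boundary point $y$ and is awkward to perturb. We perturb instead a dual object, which represents $L$ as a boundary integral and whose only singularity is at the interior point $x$, where the metric will not change.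

Recall the Newtonian kernel $\Gamma(x',z)=\frac1{(n-2)|S|}|z-x'|^{2-n}$ and the Dirichlet Green function of $D$,
\[
G(x',z)=\Gamma(x',z)-\frac1{(n-2)|S|}\big(1-2\langle x',z\rangle+|x'|^2|z|^2\big)^{\frac{2-n}2}.
\]
The second term is smooth, and harmonic in $z$, where $|x'||z|<1$; moreover $G(x',\cdot)=0$ and $-\partial_\nu G(x',\cdot)=P(x',\cdot)$ on $S$. Apply $L$ in the first variable:
\[
W(z)=\big(\partial_{x'_t}-F\big)G(x',z)\big|_{x'=x}.
\]
The function $W$ is axially symmetric, vanishes on $S$, and is harmonic on a neighborhood of $\bar D$ with the point $x$ removed. By the Poisson formula, a harmonic function $v$ with continuous boundary values $b$ satisfies $L(v)=-\int_Sb\,\partial_\nu W\,dA$.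

\begin{lemma}\label{lem:W}
On $S$,
\begin{equation}\label{eq:dW}
\partial_\nu W=\frac{n(1+s)^2}{2|S|}\,r^2\ell^{-n-2}.
\end{equation}
Moreover $\nabla W(y)=0$ and $\nabla^2W(y)=0$, so that $|\nabla W|\le Cr^2$ and $|\nabla^2W|\le Cr$ on $\bar D$ away from $x$.
\end{lemma}

\begin{proof}
At $x'=x$ and $\theta\in S$ we have $P=\frac{1-s^2}{|S|\ell^n}$ and $\partial_{x'_t}\log P=-\frac{2s}{1-s^2}+n\frac{\cos\alpha-s}{\ell^2}$. Since $F+\frac{2s}{1-s^2}=\frac n{1-s}$,
\[
\partial_\nu W=FP-\partial_{x'_t}P=nP\,\frac{\ell^2-(1-s)(\cos\alpha-s)}{(1-s)\ell^2}.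
\]
With $\ell^2=1+s^2-2s\cos\alpha$ the numerator equals $(1+s)(1-\cos\alpha)=(1+s)r^2/2$, which gives \eqref{eq:dW}. As $W=0$ on $S$, we have $\nabla W=(\partial_\nu W)\nu=O(r^2)$ along $S$. Hence $\nabla W(y)=0$, and differentiating in a direction $Y$ tangent to $S$ at $y$ gives $\nabla^2W(Y,\cdot)=0$. The one remaining entry $\nabla^2W(\nu,\nu)$ equals $\Delta W(y)=0$.
\end{proof}

So the density $-\partial_\nu W$ that represents $L$ is negative on $S\setminus\{y\}$ and vanishes at $y$. After a small perturbation it can become positive only near $y$, and everything depends on the sign of its first-order change at $y$. The following identity converts a normal derivative at $y$ into an integral against $U$.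

\begin{lemma}\label{lem:A}
If $\psi\in C^2(\bar D)$ and $\psi=0$ on $S$, then $\int_DU\,\Delta\psi\,dz=|S|\,\partial_\nu\psi(y)$.
\end{lemma}

\begin{proof}
Let $b\in C^\infty(S)$ and let $v=\int_SP(\cdot,\theta)b(\theta)\,dA$ be its harmonic extension, which is smooth on $\bar D$. Green's identity gives $\int_Dv\,\Delta\psi\,dz=\int_Sb\,\partial_\nu\psi\,dA$, and by Fubini's theorem the left side is $\int_Sb\,\Phi\,dA$ with $\Phi(\theta)=\int_DP(z,\theta)\Delta\psi(z)\,dz$. For a rotation $A$ we have $\Phi(Ay)=\int_DP(z,y)(\Delta\psi)(Az)\,dz$; since $P(\cdot,y)\in L^1(D)$ and $\Delta\psi$ is uniformly continuous, $\Phi$ is continuous. As $b$ is arbitrary, $\Phi=\partial_\nu\psi$ everywhere on $S$. Evaluate at $y$.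
\end{proof}

\section{The first variation}\label{sec:variation}

In coordinates, $\Delta_gf=(\det g)^{-1/2}\partial_i\big((\det g)^{1/2}g^{ij}\partial_jf\big)=g^{ij}\partial_{ij}f+\big(\partial_ig^{ij}+\frac12g^{ij}\partial_i\log\det g\big)\partial_jf$. For $g=g_0+\varepsilon k$ we have $g^{ij}=\delta_{ij}-\varepsilon k_{ij}+O(\varepsilon^2)$ and $\log\det g=\varepsilon\operatorname{tr}k+O(\varepsilon^2)$, so the derivative of $\Delta_gf$ at $\varepsilon=0$ is
\begin{equation}\label{eq:lin}
\Delta'_kf=-\operatorname{div}\big(k(\nabla f)\big)+\tfrac12\langle\nabla\operatorname{tr}k,\nabla f\rangle,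
\end{equation}
where $k(\nabla f)$ is the vector field with components $k_{ij}\partial_jf$. For a smooth symmetric tensor $k$ on $\bar D$ that vanishes near $x$, the function $\Delta'_kW$ is smooth on $\bar D$ and vanishes near $x$, and we define the linear functional
\[
I(k)=\int_DU\,\Delta'_kW\,dz .
\]

We use the following standard facts about an operator $\mathcal A=a^{ij}\partial_{ij}+b^i\partial_i$ on $\bar D$ with smooth coefficients and $(a^{ij})\ge\frac12(\delta_{ij})$. For smooth data the Dirichlet problem has a unique solution, which is smooth on $\bar D$. For $\gamma\in(0,1)$, if $v=0$ on $S$, then $\|v\|_{C^{2,\gamma}(\bar D)}\le C\|\mathcal Av\|_{C^\gamma(\bar D)}$, where $C$ depends only on $n$, $\gamma$ and a bound for the $C^\gamma$ norms of the coefficients (the Schauder estimate, with $\sup|v|$ controlled by the maximum principle). If $\mathcal Av=0$ and $v\ge0$, $v\not\equiv0$ on $S$, then $v>0$ in $D$ (the strong maximum principle).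

\begin{proposition}\label{prop:sign}
Let $\hat g_\varepsilon$, $0<\varepsilon<\varepsilon_0$, be smooth metrics on $\bar D$ that equal $g_0$ on a fixed neighborhood of $x$, and suppose that $\varepsilon^{-1}(\hat g_\varepsilon-g_0)\to k$ in $C^2(\bar D)$ with $k$ smooth. If $I(k)>0$, then for all small $\varepsilon>0$ there is a positive $\hat g_\varepsilon$-harmonic function $v_\varepsilon$ on $D$ with $L(v_\varepsilon)>0$.
\end{proposition}

\begin{proof}
Write $\Delta_\varepsilon=\Delta_{\hat g_\varepsilon}$, and let $\nu_\varepsilon$ and $dA_\varepsilon$ be the outer unit normal and the area element of $S$ for $\hat g_\varepsilon$.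

\emph{Correcting $W$.} The function $f_\varepsilon=\Delta_\varepsilon W$ vanishes near $x$; extended by zero it is smooth on $\bar D$, and $f_\varepsilon/\varepsilon\to f:=\Delta'_kW$ in $C^1(\bar D)$. Solve $\Delta_\varepsilon\xi_\varepsilon=-f_\varepsilon$ and $\Delta\xi=-f$ with zero boundary values. The coefficients of $\Delta_\varepsilon$ converge in $C^1(\bar D)$ to those of $\Delta$, so the Schauder constant is uniform in $\varepsilon$ and $\xi_\varepsilon/\varepsilon$ is bounded in $C^{2,\gamma}(\bar D)$. Then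
\[
\Delta(\xi_\varepsilon/\varepsilon-\xi)=(\Delta-\Delta_\varepsilon)(\xi_\varepsilon/\varepsilon)-(f_\varepsilon/\varepsilon-f)\to0\quad\text{in }C^\gamma(\bar D),
\]
and therefore $\xi_\varepsilon/\varepsilon\to\xi$ in $C^{2,\gamma}(\bar D)$. The function $W_\varepsilon=W+\xi_\varepsilon$ is $\Delta_\varepsilon$-harmonic on $D\setminus\{x\}$ and vanishes on $S$. Near $x$ it equals $(\partial_{x'_t}-F)\Gamma(x',\cdot)|_{x'=x}$ plus a smooth Euclidean harmonic function.

\emph{$W_\varepsilon$ represents $L$.} Let $v$ be $\Delta_\varepsilon$-harmonic with smooth boundary values $b$, and let $B$ be a small Euclidean ball about $x$ on whose closure $\hat g_\varepsilon=g_0$, with outer normal $\nu_B$. Green's identity for $\hat g_\varepsilon$ on $D\setminus B$ gives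
\[
\int_Sb\,\partial_{\nu_\varepsilon}W_\varepsilon\,dA_\varepsilon=\int_{\partial B}\big(v\,\partial_{\nu_B}W_\varepsilon-W_\varepsilon\,\partial_{\nu_B}v\big)\,dA .
\]
On the right, the smooth harmonic part of $W_\varepsilon$ contributes zero by Green's identity on $B$. For the singular part, apply $\partial_{x'_t}-F$ at $x'=x$ to Green's representation formula $\int_{\partial B}\big(v\,\partial_{\nu_B}\Gamma(x',\cdot)-\Gamma(x',\cdot)\,\partial_{\nu_B}v\big)\,dA=-v(x')$, valid for $x'\in B$. The result is
\begin{equation}\label{eq:rep}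
L(v)=-\int_Sb\,\partial_{\nu_\varepsilon}W_\varepsilon\,dA_\varepsilon .
\end{equation}

\emph{The sign at $y$.} Since $dW(y)=0$, the change of the normal does not matter: $\partial_{\nu_\varepsilon}W(y)=0$. As $\nu_\varepsilon\to\nu$, Lemma~\ref{lem:A} applied to $\xi$ gives
\begin{equation}\label{eq:sign}
-\partial_{\nu_\varepsilon}W_\varepsilon(y)=-\varepsilon\,\partial_\nu\xi(y)+o(\varepsilon)=\frac{\varepsilon}{|S|}\,I(k)+o(\varepsilon).
\end{equation}
If $I(k)>0$ and $\varepsilon$ is small, the continuous function $-\partial_{\nu_\varepsilon}W_\varepsilon$ is positive on a neighborhood of $y$ in $S$. Let $b\ge0$, $b\not\equiv0$, be smooth and supported there, and let $v_\varepsilon$ be its $\Delta_\varepsilon$-harmonic extension. Then $v_\varepsilon>0$ in $D$, and $L(v_\varepsilon)>0$ by \eqref{eq:rep}.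
\end{proof}

The simplest variations move the domain and keep the metric flat. If $X$ is a vector field, then $(\mathrm{id}+\varepsilon X)^*g_0=g_0+\varepsilon\mathcal L_Xg_0+O(\varepsilon^2)$ with $(\mathcal L_Xg_0)_{ij}=\partial_iX_j+\partial_jX_i$, and $D$ with this metric is isometric to a flat domain whose boundary is displaced, to first order, by $\varepsilon\langle X,\nu\rangle$ in the normal direction. The effect is measured by the weight
\[
\mathfrak m=2r^{-n}\,\partial_\nu W=\frac{n(1+s)^2}{|S|}\,r^{2-n}\ell^{-n-2}\quad\text{on }S\setminus\{y\}.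
\]
Since $\sin\alpha/r=\cos\frac\alpha2$ on $S$, for axially symmetric $\psi$
\begin{equation}\label{eq:weight}
\int_S\mathfrak m\,\psi\,dA=c_0\int_0^\pi\cos^N\!\tfrac\alpha2\;\ell^{-n-2}\,\psi\,d\alpha,\qquad c_0=\frac{n(1+s)^2|S^N|}{|S|}.
\end{equation}
In particular $\mathfrak m\in L^1(S)$.

\begin{lemma}\label{lem:move}
Let $X$ be a smooth vector field on $\bar D$ that vanishes near $x$. Then
\[
I(\mathcal L_Xg_0)=-\int_S\mathfrak m\,\langle X,\nu\rangle\,dA .
\]
\end{lemma}

\begin{proof}
In \eqref{eq:lin} with $k=\mathcal L_Xg_0$ the terms containing $\nabla\operatorname{div}X$ cancel, and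
\[
\Delta'_kW=-(\Delta X_j)\,\partial_jW-2\,\partial_iX_j\,\partial_{ij}W=-\Delta(XW)+X(\Delta W)=-\Delta(XW).
\]
The function $XW$ is smooth on $\bar D$, with boundary values $q=\langle X,\nu\rangle\,\partial_\nu W=O(r^2)$. Let $H$ be the harmonic extension of $q$. Lemma~\ref{lem:A} applied to $XW-H$ gives $I(k)=-|S|\,\partial_\nu(XW)(y)+|S|\,\partial_\nu H(y)$. The first term vanishes, because $\partial_\nu(XW)=\langle\nabla_\nu X,\nabla W\rangle+\nabla^2W(\nu,X)$ and both $\nabla W$ and $\nabla^2W$ vanish at $y$. For the second, $H(y)=q(y)=0$, so with $y_\delta=(1-\delta)y$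
\[
\partial_\nu H(y)=-\lim_{\delta\downarrow0}\frac{H(y_\delta)}\delta=-\lim_{\delta\downarrow0}\frac{2-\delta}{|S|}\int_S\frac{q(\theta)}{|y_\delta-\theta|^n}\,dA .
\]
The distance $|y_\delta-\theta|$ is at least $\delta$ and at least $r-\delta$, hence at least $r/2$, and the integrand is bounded by $Cr^{2-n}\in L^1(S)$. Dominated convergence gives $|S|\,\partial_\nu H(y)=-\int_S2r^{-n}q\,dA$.
\end{proof}

Pushing the boundary inward therefore helps and pushing it outward hurts. The form of \eqref{eq:weight} matters: the density with respect to $d\alpha$ is positive at $\alpha=0$. A dent of given depth and angular width $\delta$ at $y$ contributes in proportion to $\delta$, not to its area $\delta^{n-1}$. This makes it worthwhile to concentrate the perturbation of the metric along the axis.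

\section{Stretching the axis, and the case $n=4$, $s=0$}\label{sec:model}

To dent the unit geodesic ball near $y$ we make the axis longer between $x$ and $y$, using metrics of the form $V^2dt^2+d\rho^2+\phi^2g_{S^N}$ with $V\ge1$ peaked on the axis. Their Ricci tensor is diagonal even when $V$ depends on $t$, provided that $\phi$ does not.

\begin{lemma}\label{lem:ricci}
Let $g=V(t,\rho)^2dt^2+d\rho^2+\phi(\rho)^2g_{S^N}$ on $\{\rho>0\}$ with $V,\phi>0$, write $'=\partial_\rho$, let $e_0=V^{-1}\partial_t$, and let $Y$ be any unit vector tangent to the $S^N$ factor. Then the vectors $e_0$, $\partial_\rho$, $Y$ are eigenvectors of $\mathrm{Ric}$, and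
\begin{align*}
\mathrm{Ric}(e_0,e_0)&=-\frac{(\phi^NV')'}{\phi^NV},\qquad
\mathrm{Ric}(\partial_\rho,\partial_\rho)=-N\frac{\phi''}\phi-\frac{V''}V,\\
\mathrm{Ric}(Y,Y)&=-\frac{\phi''}\phi+(N-1)\frac{1-\phi'^2}{\phi^2}-\frac{\phi'}\phi\,\frac{V'}V .
\end{align*}
\end{lemma}

\begin{proof}
Let $\bar g=d\rho^2+\phi^2g_{S^N}$ be the metric of the slices $\{t=\text{const}\}$, and let bars denote objects on a slice. We use $\mathcal R(Y,Z)=\nabla_Y\nabla_Z-\nabla_Z\nabla_Y-\nabla_{[Y,Z]}$ and $\mathrm{Ric}(Y,Z)=\sum_i\langle \mathcal R(e_i,Y)Z,e_i\rangle$. Let $Y,Y',Z$ be $t$-independent fields tangent to the slices. The Koszul formula gives $2\langle\nabla_YZ,\partial_t\rangle=-\partial_t\,\bar g(Y,Z)=0$. Hence $\nabla_YZ=\bar\nabla_YZ$, $\mathcal R(Y',Y)Z=\bar{\mathcal R}(Y',Y)Z$ and $\nabla_Ye_0=0$. Next, $[Y,e_0]=-Y(\log V)e_0$, so $\langle\nabla_{e_0}e_0,Y\rangle=-\langle e_0,\nabla_Ye_0+[e_0,Y]\rangle=-Y(\log V)$, that is, $\nabla_{e_0}e_0=-\bar\nabla\log V$. Therefore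
\[
\mathcal R(Y,e_0)e_0=-\bar\nabla_Y\bar\nabla\log V-Y(\log V)\bar\nabla\log V=-V^{-1}\bar\nabla_Y\bar\nabla V .
\]
Taking traces, $\mathrm{Ric}(e_0,e_0)=-\bar\Delta V/V$, $\mathrm{Ric}(Y,Z)=\overline{\mathrm{Ric}}(Y,Z)-\bar\nabla^2V(Y,Z)/V$, and $\mathrm{Ric}(Y,e_0)=0$ because $\mathcal R(Y',Y)Y'$ is tangent to the slice. Finally recall the rotationally symmetric formulas: the curvature operator of $\bar g$ is diagonal, with sectional curvature $-\phi''/\phi$ on planes containing $\partial_\rho$ and $(1-\phi'^2)/\phi^2$ on planes tangent to $S^N$; and the Hessian of a function $V$ of $\rho$ is $V''d\rho^2+V'\phi'\phi\,g_{S^N}$, with trace $V''+NV'\phi'/\phi=\phi^{-N}(\phi^NV')'$.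
\end{proof}

Try $V=1+\varepsilon\kappa(t)\beta(\rho)$ and $\phi=\rho+\varepsilon a(\rho)$, where $\kappa\ge0$ is supported in $(s,1)$, and read Lemma~\ref{lem:ricci} to first order in $\varepsilon$. The condition $\mathrm{Ric}(e_0,e_0)\ge0$ asks that $\beta$ be superharmonic on the slice $\mathbb R^{N+1}$. The natural peaked choice is the fundamental solution, $\beta'=-\rho^{-N}$, flattened for $\rho<\mu$. It is convex, $\beta''=N\rho^{-N-1}$, and $\mathrm{Ric}(\partial_\rho,\partial_\rho)\ge0$ asks that $-Na''/\rho\ge\kappa\beta''$. The choice $a''=-\rho^{-N}$ satisfies this for all $\kappa\le1$. Since $\phi$ does not depend on $t$, its cost is paid along the whole axis, whatever $\kappa$ is, while the gain comes only from the support of $\kappa$.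

We compare gain and cost for $n=4$, $s=0$. The computation uses a sharp cutoff at $\rho=\mu$ and keeps the leading order in $\Lambda=\log(1/\mu)$; it serves as a guide and is not used later. Here $N=2$, $x=p$, $F=4$, $\ell=1$ on $S$, $|S|=2\pi^2$, $|S^2|=4\pi$, and
\[
|S|\,W=t(R^{-4}-1)-2(R^{-2}-1),\qquad \mathfrak m\,dA=\tfrac8\pi\cos^2\tfrac\alpha2\,d\alpha .
\]
As a check of Lemma~\ref{lem:move} and \eqref{eq:sign}, shrink the ball to radius $1-\varepsilon$. The Poisson kernel with pole on the axis has value $|S|^{-1}(1+O(\varepsilon))$ and logarithmic derivative $4/(1-\varepsilon)$ at the center, so $L$ of it is $4\varepsilon/|S|+O(\varepsilon^2)$; and indeed $\int_S\mathfrak m\,dA=\frac8\pi\cdot\frac\pi2=4$. With the sharp cutoff,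
\[
\beta=\frac1{\max(\rho,\mu)},\qquad a=1+\log\frac\rho\mu-\frac\rho\mu\ \ (\rho\ge\mu),\qquad a=0\ \ (\rho\le\mu).
\]

\emph{Gain.} The segment from $p$ to the point of $S$ at angle $\alpha$ has length $1+\varepsilon\Psi(\alpha)$ to first order, where $\Psi=\cos^2\!\alpha\int_0^1\kappa(R\cos\alpha)\beta(R\sin\alpha)\,dR$. So the unit geodesic ball is dented by $\varepsilon\Psi$ (Figure~\ref{fig:dent}). Let $t_0=\min\operatorname{supp}\kappa$. If $\tan\alpha\ge\mu/t_0$, then $\beta=1/\rho$ wherever $\kappa\ne0$ on the segment, and the substitution $t=R\cos\alpha$ gives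
\[
\Psi(\alpha)=\frac{\cos^2\alpha}{\sin\alpha}\int_0^{\cos\alpha}\frac{\kappa(t)}t\,dt=\frac1\alpha\int_0^1\frac{\kappa(t)}t\,dt+O(1).
\]
For smaller $\alpha$ we have $\Psi\le1/\mu$ on an interval of length at most $\mu/t_0$. The gain is $\int_S\mathfrak m\Psi\,dA=\frac8\pi\Lambda\int_0^1\kappa\,\frac{dt}t+O(1)$.

\emph{Cost.} On axially symmetric functions $\phi$ enters the Laplacian only through the term $2(\phi'/\phi)\partial_\rho$, and to first order
\[
\frac{\phi'}\phi=\frac1\rho+\varepsilon\Big(\frac a\rho\Big)'=\frac1\rho-\varepsilon\,\frac{\Lambda+\log\rho}{\rho^2}\qquad(\rho>\mu).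
\]
The large term $-\rho/\mu$ in $a$ has dropped out. To leading order in $\Lambda$ the right side is $1/(\rho+\varepsilon\Lambda)$, so the Laplacian is the flat one in the coordinates $(t,\rho+\varepsilon\Lambda)$. In these coordinates $S$ is displaced by $\varepsilon\Lambda\partial_\rho$, that is, outward by $\varepsilon\Lambda\sin\alpha$. Lemma~\ref{lem:move} suggests the cost $\Lambda\int_S\mathfrak m\sin\alpha\,dA=\frac8\pi\Lambda\int_0^\pi\frac{1+\cos\alpha}2\sin\alpha\,d\alpha=\frac8\pi\Lambda$.

\emph{Balance.} The factor $V$ also changes the Laplacian directly, but only by an amount that stays bounded as $\mu\to0$ (Lemma~\ref{lem:V}). Thus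
\[
I\approx\frac8\pi\,\Lambda\Big(\int_0^1\frac{\kappa(t)}t\,dt-1\Big),
\]
which is positive when $\kappa$ is close to the indicator function of $(\frac13,1)$, since $\log3>1$. The step that needs care is the cost: the field $\partial_\rho$ is singular on the axis, which contains the singularities of both $W$ and $U$, so Lemma~\ref{lem:move} does not apply to it. Lemmas~\ref{lem:cost} and~\ref{lem:T} supply the proof.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw[->] (-1.25,0) -- (1.35,0) node[right] {$t$};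
\draw[dashed] (0,0) circle (1);
\draw[thick] plot[domain=-180:180,samples=181] ({\x}:{1.05-0.3/sqrt(1+(\x/10)*(\x/10))});
\draw[line width=2.2pt] (0.38,0) -- (0.68,0);
\node[above] at (0.5,0.02) {\small $\operatorname{supp}\kappa$};
\fill (0,0) circle (0.7pt) node[below] {$p$};
\fill (0.22,0) circle (0.7pt) node[below] {$x$};
\fill (1,0) circle (0.7pt) node[below right] {$y$};
\node at (1.02,0.45) {$S$};
\node at (-0.98,0.72) {$\partial\Omega_\varepsilon$};
\end{tikzpicture}
\caption{Schematic section through the $t$-axis, in Euclidean coordinates. The metric $g_\varepsilon$ stretches the axis along the thick segment, which lies between $x$ and $y$. The unit geodesic ball about $p$ then lies in the domain $\Omega_\varepsilon$ (solid curve), which is the Euclidean unit ball (dashed) slightly enlarged and dented near $y$. The displacements are of order $\varepsilon$ and are exaggerated.}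
\label{fig:dent}
\end{figure}

\section{The metrics and their unit balls}\label{sec:metrics}

Fix $\kappa\in C_c^\infty((s,1))$ with $0\le\kappa\le1$ and $\operatorname{supp}\kappa\subset[t_0,t_1]\subset(s,1)$, and let $\mu\in(0,\frac14)$. Fix a smooth nondecreasing function $\eta_*$ with $\eta_*=0$ on $[0,1]$ and $\eta_*=1$ on $[2,\infty)$, and put $\eta(\rho)=\eta_*(\rho/\mu)$. A first-order solution of $\mathrm{Ric}\ge0$ is not enough, because two of the three inequalities are nearly equalities. So we replace $\rho^{-N}$ by $\phi^{-N}$ in the equations of Section~\ref{sec:model}, which makes the inequalities exact. For $0\le\varepsilon<\varepsilon_1:=(N-1)2^{-N-1}\mu^{N-1}$ let $\phi_\varepsilon$ solve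
\[
\phi_\varepsilon''=-\varepsilon\,\eta\,\phi_\varepsilon^{-N},\qquad\phi_\varepsilon=\rho\ \text{ on }[0,\mu].
\]
On any interval $[0,\rho_0]$ on which $\phi_\varepsilon'\ge\frac12$ we have $\phi_\varepsilon\ge\rho/2$, hence
$\phi_\varepsilon'\ge1-\varepsilon2^N\int_\mu^\infty\sigma^{-N}d\sigma=1-\frac{\varepsilon}{2\varepsilon_1}>\frac12$. So $\phi_\varepsilon'$ never reaches $\frac12$, the solution is global, and
\begin{equation}\label{eq:phi}
\tfrac12\le\phi_\varepsilon'\le1,\qquad\phi_\varepsilon''\le0,\qquad\phi_\varepsilon\ge\rho/2 .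
\end{equation}
Define
\[
\beta_\varepsilon(\rho)=\int_\rho^\infty\eta\,\phi_\varepsilon^{-N}d\sigma,\qquad V_\varepsilon=1+\varepsilon\kappa(t)\beta_\varepsilon(\rho),\qquad g_\varepsilon=V_\varepsilon^2dt^2+d\rho^2+\phi_\varepsilon^2g_{S^N}.
\]
Both \eqref{eq:phi} and the convergence of this integral use $N\ge2$. Finally let
\[
\beta=\int_\rho^\infty\eta\,\sigma^{-N}d\sigma,\quad a=-\int_0^\rho(\rho-\sigma)\eta\,\sigma^{-N}d\sigma,\quad h_V=2\kappa\beta\,dt^2,\quad h_\phi=2\rho a\,g_{S^N},
\]
and $h=h_V+h_\phi$.

\begin{lemma}\label{lem:metrics}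
Let $0\le\varepsilon<\varepsilon_1$.
\begin{enumerate}
\item[(a)] $g_\varepsilon$ is a smooth complete metric on $\mathbb R^n$ with $\mathrm{Ric}\ge0$.
\item[(b)] $g_\varepsilon=g_0$ on the neighborhood $\{t<t_0,\ \rho<\mu\}$ of $p$ and $x$, and $d_{g_\varepsilon}(p,(t,0))=t$ for $0\le t\le s$.
\item[(c)] $\varepsilon^{-1}(g_\varepsilon-g_0)\to h$ as $\varepsilon\to0$, in $C^m$ on compact sets for every $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\rho\le\mu$, $\beta_\varepsilon$ is constant and $\phi_\varepsilon=\rho$, so $g_\varepsilon$ is smooth across the axis. Since $V_\varepsilon\ge1$ and $\phi_\varepsilon\ge\rho/2$, we have $g_\varepsilon\ge\frac14g_0$; closed $g_\varepsilon$-bounded sets are therefore compact, and $g_\varepsilon$ is complete by the Hopf--Rinow theorem. Drop the subscripts and apply Lemma~\ref{lem:ricci} with $V'=-\varepsilon\kappa\eta\phi^{-N}\le0$. First, $(\phi^NV')'=-\varepsilon\kappa\eta'\le0$, so $\mathrm{Ric}(e_0,e_0)\ge0$; this is why $\eta$ is nondecreasing. Second,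
\[
V''=-\varepsilon\kappa\eta'\phi^{-N}+\varepsilon N\kappa\eta\,\phi^{-N-1}\phi'\le\varepsilon N\eta\,\phi^{-N-1}=-N\phi''/\phi,
\]
where we used $\kappa\le1$ and $\phi'\le1$. The right side is nonnegative and $V\ge1$, so $V''/V\le-N\phi''/\phi$ and $\mathrm{Ric}(\partial_\rho,\partial_\rho)\ge0$. Third, each of the three terms of $\mathrm{Ric}(Y,Y)$ is nonnegative by \eqref{eq:phi} and $V'\le0$. On the axis $\mathrm{Ric}\ge0$ by continuity.

(b) The first statement holds because $\kappa=0$ for $t<t_0$. Since $|dt|_{g_\varepsilon}=1/V_\varepsilon\le1$, the distance from $p$ to $(t,0)$ is at least $t$; the segment of the axis has length $t$ because $\kappa=0$ on $[0,s]$.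

(c) Write $\phi_\varepsilon=\rho+\varepsilon a_\varepsilon$ with $a_\varepsilon''=-\eta\phi_\varepsilon^{-N}$ and $a_\varepsilon=0$ on $[0,\mu]$. On a compact interval, $a_\varepsilon$ is bounded in $C^2$ by \eqref{eq:phi}, so $\phi_\varepsilon\to\rho$ in $C^2$. If $\phi_\varepsilon\to\rho$ in $C^j$, then $a_\varepsilon''\to a''=-\eta\rho^{-N}$ in $C^j$, hence $a_\varepsilon\to a$ and $\phi_\varepsilon\to\rho$ in $C^{j+2}$. By induction $a_\varepsilon\to a$ in every $C^m$. Also $\beta_\varepsilon'=a_\varepsilon''$, and $\beta_\varepsilon(0)\to\beta(0)$ by dominated convergence with $\phi_\varepsilon^{-N}\le2^N\sigma^{-N}$, so $\beta_\varepsilon\to\beta$ in every $C^m$. Now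
$\varepsilon^{-1}(g_\varepsilon-g_0)=(2\kappa\beta_\varepsilon+\varepsilon\kappa^2\beta_\varepsilon^2)\,dt^2+(2\rho a_\varepsilon+\varepsilon a_\varepsilon^2)\,g_{S^N}$, where for $\rho\le\mu$ the first coefficient depends only on $t$ and the second vanishes.
\end{proof}

The geodesic ball $B_1(p)$ of $g_\varepsilon$ is not explicit and need not have smooth boundary. We only need a smooth domain that contains its closure and has the same dent. The distance from $p$ is approximated to first order by the length of Euclidean rays, $R+\varepsilon w$, where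
\[
w(z)=\frac12\int_0^{|z|}h(\partial_R,\partial_R)\,dR'=\cos^2\!\alpha\int_0^{R}\kappa(R'\cos\alpha)\,\beta(R'\sin\alpha)\,dR'
\]
is integrated along the ray through $z$. Here $h_\phi(\partial_R,\partial_R)=0$ because $\partial_R$ lies in the span of $\partial_t$ and $\partial_\rho$. The function $\kappa\beta$ is smooth on $\mathbb R^n$ and vanishes for $|z|<t_0$, so the same is true of $w$; and $w\ge0$ is nondecreasing along rays. Let $\Psi=w|_S$ and
\[
\Omega_\varepsilon=\big\{R\theta:\ \theta\in S,\ 0\le R<1+\varepsilon\,(1-\Psi(\theta))\big\}.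
\]
The extra $\varepsilon$ in the radius absorbs the errors of order $o(\varepsilon)$. By Lemma~\ref{lem:move} it costs the fixed amount $\int_S\mathfrak m\,dA$, which is negligible against terms that grow as $\mu\to0$.

\begin{lemma}\label{lem:ball}
For all small $\varepsilon>0$, the closure of the $g_\varepsilon$-ball $B_1(p)$ is contained in $\Omega_\varepsilon$.
\end{lemma}

\begin{proof}
Let $R_\varepsilon=R+\varepsilon w$. By Lemma~\ref{lem:metrics}(c), uniformly on $0<|z|\le2$,
\[
|dR_\varepsilon|^2_{g_\varepsilon}=1-\varepsilon h(\partial_R,\partial_R)+2\varepsilon\,\partial_Rw+o(\varepsilon)=1+o(\varepsilon).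
\]
Near $p$, $R_\varepsilon$ is the distance to $p$. Let $d_{g_\varepsilon}(p,z)\le1$, and join $p$ to $z$ by a minimizing geodesic, which exists by completeness. As long as the geodesic stays in $\{R\le2\}$, we have $R\le R_\varepsilon\le1+o(\varepsilon)$ on it. So for small $\varepsilon$ it never reaches $\{R=2\}$, and $|z|<2$, $R_\varepsilon(z)\le1+o(\varepsilon)$. On the other hand, let $z=|z|\theta\notin\Omega_\varepsilon$ with $|z|\le2$, and put $\lambda=1+\varepsilon(1-\Psi(\theta))\le|z|$. Since $R_\varepsilon$ increases along rays and $w$ is Lipschitz,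
\[
R_\varepsilon(z)\ge\lambda+\varepsilon w(\lambda\theta)\ge1+\varepsilon-\varepsilon\Psi(\theta)+\varepsilon\big(\Psi(\theta)-C\varepsilon\big)=1+\varepsilon-C\varepsilon^2,
\]
which exceeds $1+o(\varepsilon)$ for small $\varepsilon$.
\end{proof}

To apply Proposition~\ref{prop:sign} we pull everything back to the fixed ball $D$. Choose $s'\in(s,1)$ and a smooth $\chi:[0,1]\to[0,1]$ with $\chi=0$ on $[0,s']$ and $\chi=1$ near $1$. Put
\[
X(z)=\big(1-\Psi(z/|z|)\big)\chi(|z|)\,z,\qquad\Theta_\varepsilon=\mathrm{id}+\varepsilon X,\qquad\hat g_\varepsilon=\Theta_\varepsilon^*g_\varepsilon .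
\]
For small $\varepsilon$, the differential of $\Theta_\varepsilon$ is invertible, and $\Theta_\varepsilon$ maps each radius of $\bar D$ increasingly onto the corresponding radius of $\bar\Omega_\varepsilon$. So $\Theta_\varepsilon:\bar D\to\bar\Omega_\varepsilon$ is a diffeomorphism, equal to the identity for $|z|\le s'$, and $\hat g_\varepsilon=g_0$ on $\{t<t_0,\ \rho<\mu,\ |z|<s'\}\ni x$. Since $\Theta_\varepsilon^*g_0=g_0+\varepsilon\mathcal L_Xg_0+\varepsilon^2\sum_jdX_j^2$ and $\Theta_\varepsilon\to\mathrm{id}$ in every $C^m$, Lemma~\ref{lem:metrics}(c) gives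
\begin{equation}\label{eq:hhat}
\varepsilon^{-1}(\hat g_\varepsilon-g_0)\to\hat h:=\mathcal L_Xg_0+h_V+h_\phi\quad\text{in every }C^m(\bar D).
\end{equation}
Each of the three tensors vanishes near $x$.

\section{Gain and cost as $\mu\to0$}\label{sec:terms}

Keep $\kappa$ fixed and let $\mu\to0$. The functions $\eta,\beta,a,\Psi,X$ depend on $\mu$; the functions $U,W,\mathfrak m$ and all constants $C$ in this section do not. The common scale of gain and cost, which replaces $\log(1/\mu)$, is
\[
\Lambda_\mu=\int_0^1\eta\,\sigma^{1-N}d\sigma .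
\]
Both main terms will be integrals in $\rho$ against a measure of mass about $\Lambda_\mu$ that concentrates at $\rho=0$.

\begin{lemma}\label{lem:conc}
$\Lambda_\mu\to\infty$ as $\mu\to0$. If $K$ is a bounded measurable function on $(0,1)$, independent of $\mu$, with a limit $K(0^+)$ at $0$, then
\[
\Lambda_\mu^{-1}\int_0^1K\,\eta\,\sigma^{1-N}d\sigma\to K(0^+)\qquad\text{and}\qquad\Lambda_\mu^{-1}\int_0^1K\,\beta\,d\rho\to K(0^+).
\]
\end{lemma}

\begin{proof}
Since $N\ge2$, $\Lambda_\mu\ge\int_{2\mu}^1\sigma^{-1}d\sigma\to\infty$. The positive measures $\eta\sigma^{1-N}d\sigma$ and $\beta\,d\rho$ on $(0,1)$ have total masses $\Lambda_\mu$ and, by Fubini's theorem, $\int_0^\infty\min(\sigma,1)\,\eta\,\sigma^{-N}d\sigma=\Lambda_\mu+\frac1{N-1}$. Both densities are at most $\rho^{1-N}$, so for each $\delta>0$ the masses of $[\delta,1)$ are bounded independently of $\mu$. After division by $\Lambda_\mu$ the total masses tend to $1$ and the masses of $[\delta,1)$ tend to $0$, which gives the claim.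
\end{proof}

\begin{lemma}[The dent]\label{lem:gain}
$\displaystyle\lim_{\mu\to0}\Lambda_\mu^{-1}I(\mathcal L_Xg_0)=c_0(1-s)^{-n-2}\int_s^1\frac{\kappa(t)}t\,dt$.
\end{lemma}

\begin{proof}
On $S$ we have $\langle X,\nu\rangle=1-\Psi$, so $I(\mathcal L_Xg_0)=\int_S\mathfrak m\Psi\,dA-\int_S\mathfrak m\,dA$ by Lemma~\ref{lem:move}, and the last integral does not depend on $\mu$. Let $j(\alpha)=\cos^N\!\frac\alpha2\,\cos^2\!\alpha\,\big((1-s)^2+2s(1-\cos\alpha)\big)^{-(n+2)/2}$, a continuous function with $0\le j\le j(0)=(1-s)^{-n-2}$. By \eqref{eq:weight}, and since $dR\,d\alpha=dt\,d\rho/R$,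
\[
\int_S\mathfrak m\Psi\,dA=c_0\int_0^{\pi/2}\!\!\int_0^1j(\alpha)\,\kappa(R\cos\alpha)\,\beta(R\sin\alpha)\,dR\,d\alpha=c_0\int_0^1K(\rho)\,\beta(\rho)\,d\rho,
\]
\[
K(\rho)=\int_0^{\sqrt{1-\rho^2}}\kappa(t)\,\frac{j(\arctan(\rho/t))}{\sqrt{t^2+\rho^2}}\,dt .
\]
The integrand is at most $j(0)/t_0$, so $K$ is bounded and $K(0^+)=j(0)\int_s^1\kappa\,dt/t$ by dominated convergence. Apply Lemma~\ref{lem:conc}.
\end{proof}

The factor $1/t$ has a geometric meaning: a tube of radius $\rho$ about the axis at height $t$ subtends the angle $\rho/t$ at $p$, so stretching close to $p$ produces a wider dent.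

\begin{lemma}[The direct effect of $V$]\label{lem:V}
$|I(h_V)|\le C$.
\end{lemma}

\begin{proof}
Since $h_V(\nabla W)=2\kappa\beta W_t\,\partial_t$ and $\operatorname{tr}h_V=2\kappa\beta$, formula \eqref{eq:lin} gives $\Delta'_{h_V}W=-2\partial_t(\kappa\beta W_t)+\langle\nabla(\kappa\beta),\nabla W\rangle$. This is supported in $\bar D\cap\{t_0\le t\le t_1\}$, which contains neither $x$ nor $y$ because $\operatorname{supp}\kappa\subset(s,1)$; so $U$, $\nabla W$ and $\nabla^2W$ are bounded there. For $\rho\le1$ we have $\beta\le\rho^{1-N}\le\rho^{-N}$ and $|\beta'|\le\rho^{-N}$. Hence $|U\Delta'_{h_V}W|\le C\rho^{-N}$, and the volume element carries the factor $\rho^N$.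
\end{proof}

\begin{lemma}[The cost]\label{lem:cost}
$\displaystyle\lim_{\mu\to0}\Lambda_\mu^{-1}I(h_\phi)=-\int_S\mathfrak m\sin\alpha\,dA$.
\end{lemma}

\begin{proof}
Put $\zeta=a/\rho$, so that $h_\phi=2\zeta\,\rho^2g_{S^N}$ and $\operatorname{tr}h_\phi=2N\zeta$. As $W$ is axially symmetric, $h_\phi(\nabla W)=0$, and \eqref{eq:lin} gives $\Delta'_{h_\phi}W=N\zeta'W_\rho$. From $a'=-\int_0^\rho\eta\sigma^{-N}d\sigma$,
\[
\zeta'=\frac{\rho a'-a}{\rho^2}=-\frac1{\rho^2}\int_0^\rho\eta\,\sigma^{1-N}d\sigma .
\]
Here $\eta=0$ on $[0,\mu]$, and $U$, $W_\rho$ are bounded on $D\cap\{\rho>\mu\}$ because $x$ and $y$ lie on the axis. So Fubini's theorem applies: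
\[
I(h_\phi)=-\int_0^1\mathcal E(\sigma)\,\eta\,\sigma^{1-N}d\sigma,\qquad\mathcal E(\sigma)=N\int_{D_\sigma}U\,W_\rho\,\rho^{-2}\,dz,\qquad D_\sigma=D\cap\{\rho>\sigma\}.
\]
The function $\mathcal E$ does not depend on $\mu$ and is bounded on $[\sigma_0,1)$ for each $\sigma_0>0$. By Lemma~\ref{lem:conc} it remains to show that $\mathcal E(0^+)$ exists and equals $\int_S\mathfrak m\sin\alpha\,dA$. The integrand is too singular at $x$ to be absolutely integrable on $D$, so we move it to the boundary, following the proof of Lemma~\ref{lem:move} with $X=\partial_\rho$ and $XW=W_\rho$. Differentiating $W_{tt}+W_{\rho\rho}+\frac N\rho W_\rho=0$ in $\rho$ gives $\Delta(W_\rho)=N\rho^{-2}W_\rho$ off the axis. Thus $\mathcal E(\sigma)=\int_{D_\sigma}(U\Delta W_\rho-W_\rho\Delta U)\,dz$, and we apply Green's identity on $D_\sigma$, near whose closure $U$ and $W_\rho$ are smooth. On $S$ we have $U=0$, $-\partial_\nu U=2r^{-n}$ and $W_\rho=\sin\alpha\,\partial_\nu W$, so the boundary integrand is $\mathfrak m\sin\alpha$. On the cylinder $\{\rho=\sigma\}$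 the outer normal is $-\partial_\rho$. Therefore
\[
\mathcal E(\sigma)=\int_{S\cap\{\rho>\sigma\}}\mathfrak m\sin\alpha\,dA+T(\sigma),\qquad T(\sigma)=|S^N|\,\sigma^N\!\!\int_{|t|<\sqrt{1-\sigma^2}}\!\big(W_\rho U_\rho-UW_{\rho\rho}\big)\big|_{\rho=\sigma}\,dt .
\]
The first term converges to $\int_S\mathfrak m\sin\alpha\,dA$ by monotone convergence, and $T(\sigma)\to0$ by the next lemma.
\end{proof}

Near $x$ the function $W_{\rho\rho}$ is of order $\ell^{-n-1}$, so a crude estimate gives only $T(\sigma)=O(\sigma^{-2})$. Three orders of singularity have to cancel. Two do so by parity, and one because $U$ is extremal.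

\begin{lemma}\label{lem:T}
$|T(\sigma)|\le C\sigma$ for $0<\sigma<\delta:=(1-s)/4$.
\end{lemma}

\begin{proof}
Since $N\ge2$,
\begin{equation}\label{eq:line}
\sigma^N\int_{\mathbb R}(\sigma^2+\lambda^2)^{-N/2}d\lambda=\sigma\int_{\mathbb R}(1+\lambda^2)^{-N/2}d\lambda\le\pi\sigma .
\end{equation}
So terms of the integrand that are $O(r^{-N})$ or $O(\ell^{-N})$ contribute $O(\sigma)$. Note also that $|f_\rho|\le|\nabla f|$ and $|f_{\rho\rho}|\le|\nabla^2f|$. Split the interval of integration into the parts $|t-s|\le\delta$, $t\ge1-\delta$, and the rest. On the rest $\ell\ge\delta$ and $r\ge\delta$, the integrand is bounded, and the contribution is $O(\sigma^N)$.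

For $t\ge1-\delta$ we have $\ell\ge3\delta$. By \eqref{eq:Ubounds} and Lemma~\ref{lem:W}, $|W_\rho U_\rho|\le Cr^2r^{-n}$ and $|UW_{\rho\rho}|\le Cr^{1-n}r$, so the integrand is $O(r^{-N})$.

For $|t-s|\le\delta$ put $\lambda=t-s$, so that $\ell^2=\lambda^2+\rho^2$ and $\ell\le2\delta$. The closed ball $\{\ell\le2\delta\}$ lies in $D$. Let
\[
E=\frac{\ell^{2-n}}{n-2},\qquad A=\lambda\,\ell^{-n}=-E_\lambda .
\]
By the formula for $G$, $|S|W=A-FE+W_0$ with $W_0$ smooth on this ball. The Taylor polynomials of $U$ at $x$ are invariant under rotations about the axis, and $\partial_tU(x)=FU(x)$; hence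
\[
\frac U{U(x)}=1+F\lambda+Q+O(\ell^3),\qquad\frac{U_\rho}{U(x)}=Q_\rho+O(\ell^2),\qquad Q=c_1\lambda^2+c_2\rho^2 .
\]
The terms containing $W_0$ are bounded, so
\[
\frac{|S|}{U(x)}\big(W_\rho U_\rho-UW_{\rho\rho}\big)=(A_\rho-FE_\rho)\big(Q_\rho+O(\ell^2)\big)-\big(1+F\lambda+Q+O(\ell^3)\big)(A_{\rho\rho}-FE_{\rho\rho})+O(1).
\]
The functions $A_{\rho\rho},\,A_\rho,\,E_{\rho\rho},\,E_\rho$ are homogeneous in $(\lambda,\rho)$ of degrees $-n-1,\,-n,\,-n,\,1-n$; the first two are odd in $\lambda$ and the last two are even. Sort the terms by degree.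
\begin{itemize}
\item Degree $-n-1$: $-A_{\rho\rho}$. It is odd in $\lambda$, and its integral over $[-\delta,\delta]$ vanishes.
\item Degree $-n$: $-F\lambda A_{\rho\rho}+FE_{\rho\rho}=F\partial_\rho^2(E-\lambda A)=F\,\partial_\lambda\partial_\rho^2(\lambda E)$. Its integral is $2F\delta\,E_{\rho\rho}|_{\lambda=\delta}$, which is bounded.
\item Degree $1-n$: $A_\rho Q_\rho-QA_{\rho\rho}+F^2\lambda E_{\rho\rho}$. Each term is odd in $\lambda$, and the integral vanishes.
\item The remaining terms $O(\ell^2)A_\rho$, $E_\rho Q_\rho$, $O(\ell^2)E_\rho$, $O(\ell^3)A_{\rho\rho}$, $QE_{\rho\rho}$, $O(\ell^3)E_{\rho\rho}$ and $O(1)$ are all $O(\ell^{2-n})=O(\ell^{-N})$.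
\end{itemize}
After multiplication by $\sigma^N$ the total is $O(\sigma^N)+O(\sigma)$ by \eqref{eq:line}.
\end{proof}

\begin{remark}
In degree $-n$ one factor $F$ comes from the expansion of $U$ and the other from the definition of $W$. If they differed, a multiple of $E_{\rho\rho}$ would be left over. Since $\int_{\mathbb R}E\,d\lambda=c\,\rho^{3-n}$ with $c>0$, it would contribute a nonzero multiple of $\sigma^N\sigma^{1-n}=\sigma^{-1}$ to $T(\sigma)$.
\end{remark}

By \eqref{eq:weight}, $\int_S\mathfrak m\sin\alpha\,dA=c_0(1-s)^{-n-2}J_s$, where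
\[
J_s=(1-s)^{n+2}\int_0^\pi\cos^N\!\tfrac\alpha2\,\sin\alpha\;\ell^{-n-2}\,d\alpha .
\]
Lemmas~\ref{lem:gain}, \ref{lem:V} and~\ref{lem:cost}, together with $\Lambda_\mu\to\infty$, give
\begin{equation}\label{eq:limit}
\lim_{\mu\to0}\frac{I(\hat h)}{\Lambda_\mu}=c_0(1-s)^{-n-2}\Big(\int_s^1\frac{\kappa(t)}t\,dt-J_s\Big).
\end{equation}

\section{The gain exceeds the cost}\label{sec:end}

The curvature condition required $\kappa\le1$, and the conditions $d(p,x)=s$ and $g_\varepsilon=g_0$ near $x$ required $\kappa$ to vanish on a neighborhood of $[0,s]$. Under these constraints the supremum of $\int_s^1\kappa\,dt/t$ is $\log(1/s)$, read as $+\infty$ for $s=0$: let $\kappa$ increase to the indicator function of $(s,1)$. As $s\to1$ the available gain tends to zero, so the cost has to be estimated for every $s$.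

\begin{lemma}\label{lem:J}
For $n\ge4$ and $s\in[0,1)$ we have $J_s<\log(1/s)$.
\end{lemma}

\begin{proof}
Substitute $v=1-\cos\alpha$, so that $dv=\sin\alpha\,d\alpha$, $\cos^2\frac\alpha2=1-\frac v2$ and $\ell^2=(1-s)^2+2sv$:
\[
J_s=\int_0^2\Big(1-\frac v2\Big)^{N/2}\Big(1+\frac{2sv}{(1-s)^2}\Big)^{-\frac{n+2}2}dv .
\]
Both factors lie in $[0,1]$. Dropping the second gives $J_s\le\frac2{N/2+1}=\frac4n\le1$, with $J_0=\frac4n$. This settles $s=0$, and for $0<s\le\frac15$ it gives $J_s\le1<\log5\le\log(1/s)$. For $s>0$, dropping the first factor and using $\int_0^\infty(1+cv)^{-(n+2)/2}dv=\frac2{nc}$ gives $J_s\le\frac{(1-s)^2}{ns}$. If $s>\frac15$, then $\frac{1-s}{ns}\le\frac{1-s}{4s}<1$, so $J_s<1-s<\log(1/s)$.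
\end{proof}

For $n=4$ and $s=0$ we have $c_0=\frac8\pi$ and $J_0=1$, so \eqref{eq:limit} confirms the balance found in Section~\ref{sec:model}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:J} there is $\kappa\in C_c^\infty((s,1))$ with $0\le\kappa\le1$ and $\int_s^1\kappa\,dt/t>J_s$. By \eqref{eq:limit} there is $\mu\in(0,\frac14)$ with $I(\hat h)>0$. Fix these. By \eqref{eq:hhat} and Proposition~\ref{prop:sign}, for all small $\varepsilon>0$ there is a positive $\hat g_\varepsilon$-harmonic function $v_\varepsilon$ on $D$ with $L(v_\varepsilon)>0$. The map $\Theta_\varepsilon$ is an isometry from $(D,\hat g_\varepsilon)$ onto $(\Omega_\varepsilon,g_\varepsilon)$, so $u=v_\varepsilon\circ\Theta_\varepsilon^{-1}$ is a positive $g_\varepsilon$-harmonic function on the open set $\Omega_\varepsilon$, which contains $\overline{B_1(p)}$ by Lemma~\ref{lem:ball}. Near $x$ we have $\Theta_\varepsilon=\mathrm{id}$ and $g_\varepsilon=g_0$, so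
\[
\frac{|\nabla u|}u(x)\ge\frac{\partial_tv_\varepsilon}{v_\varepsilon}(x)>F .
\]
By Lemma~\ref{lem:metrics}, $g=g_\varepsilon$ is smooth and complete with $\mathrm{Ric}\ge0$, $d(p,x)=s$, and $g_\varepsilon\to g_0$ in $C^m$ on compact sets as $\varepsilon\to0$. For $s>0$ the points $(t,0)$ with $0\le t<s$ lie in $B_s(p)$ and converge to $x$ as $t\uparrow s$, so the supremum over $B_s(p)$ exceeds $F$ by continuity.
\end{proof}

\section{Dimension three}\label{sec:three}

For $n=3$ we have $N=1$, and the construction breaks down in two places. The slices are two-dimensional, their fundamental solution $-\log\rho$ is unbounded below, and the integral that defines $\beta_\varepsilon$ diverges: a concave $\phi_\varepsilon$ satisfies $\phi_\varepsilon\le\rho$, so $\int^\infty\eta\,\phi_\varepsilon^{-1}d\sigma=\infty$. Moreover $\Lambda_\mu=\int_0^1\eta\,d\sigma\le1$ stays bounded, so there is no large parameter that isolates gain and cost from the bounded terms. Whether \eqref{eq:question} holds when $n$ is restricted to $3$ is not settled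 here.

\begin{thebibliography}{9}
\bibitem{Xu} Guoyi Xu, \emph{The growth rate of harmonic functions}, arXiv:1912.02627 (2019).
\end{thebibliography}
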